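\title{Condorcet consistent tournament rules for partially selfish teams:\\ the optimal constant}

\begin{abstract}
A randomized tournament rule selects a winner from the results of a round-robin tournament. It is Condorcet consistent if an undefeated team always wins, and it is $2$-non-manipulable for $\lambda$ if, whenever a team gives up winning probability $x$ by throwing a match, its opponent gains at most $(\lambda+1)x$. We show that a rule with both properties exists if and only if $\lambda\ge 1$. The rule that attains $\lambda=1$ is explicit: while there is no undefeated team, draw a uniformly random team; if it has exactly one loss, crown the team that beat it with probability $\frac12$; otherwise delete it and repeat. Under the same rule no pair of teams can raise its joint winning probability by more than $\frac13$ by fixing its match, which is optimal, and the teams with a positive chance of winning are exactly those of the top cycle.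
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tournament} $T$ on a finite nonempty set $V$ of teams is an orientation of the complete graph on $V$. We write $i\to j$, and say that $i$ beats $j$, if the edge between $i$ and $j$ points from $i$ to $j$. A (randomized) \emph{tournament rule} $f$ assigns to every tournament $T$ on $[n]=\{1,\dots,n\}$, for every $n\ge1$, a probability distribution $f(T)$ on the teams; $f_v(T)$ is the probability that $v$ is declared the winner. A \emph{rule on $n$ teams} is the same object for one fixed $n$.

We ask two things of a rule. The first is a minimal form of fairness. A \emph{Condorcet winner} of $T$ is a team that beats every other team; there is at most one. The rule $f$ is \emph{Condorcet consistent} if $f_w(T)=1$ whenever $w$ is a Condorcet winner of $T$.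

The second is that no team should want to lose a match on purpose. A \emph{flip} is a triple $(T,i,j)$ with $i\to j$ in $T$. We always write $T'$ for the tournament obtained from $T$ by reversing this one match, and
\[
A=f_i(T)-f_i(T'),\qquad B=f_j(T')-f_j(T)
\]
for the \emph{loss} of $i$ and the \emph{gain} of $j$ when $i$ throws the match. For $\lambda\ge0$, the rule $f$ is \emph{$2$-non-manipulable for $\lambda$}, in short $2$-NM$_\lambda$, if every flip satisfies
\begin{equation}\label{eq:nm}
(\lambda+1)\bigl(f_i(T')-f_i(T)\bigr)+\bigl(f_j(T')-f_j(T)\bigr)\le0,
\qquad\text{that is,}\qquad B\le(\lambda+1)A .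
\end{equation}
The left side equals $(B-A)-\lambda A$: the change in the joint winning probability of the pair $\{i,j\}$, plus $\lambda$ times the change in the winning probability of $i$ itself. So $\lambda$ measures selfishness. For $\lambda=0$ the pair is selfless and cares only about its joint probability. As $\lambda\to\infty$ the condition tends to $A\ge0$, which says that a completely selfish team never gains from a loss. Call $\lambda$ \emph{feasible} if some rule is both Condorcet consistent and $2$-NM$_\lambda$. The following question comes from Pennock, Schoepflin, and Wang~\cite{PSW}.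

\medskip
\noindent\textbf{Problem.} \emph{Determine the infimum of the feasible $\lambda$, and decide whether it is attained.}
\medskip

Condition \eqref{eq:nm} alone is easy to meet: the rule that ignores the results and picks a uniformly random team has $A=B=0$ throughout. The tension comes from Condorcet consistency. Consider the rule that selects the Condorcet winner if there is one and a uniformly random team otherwise. On $n\ge3$ teams, a flip has $(A,B)=(0,0)$ or $(1,1)$ unless exactly one of $T,T'$ has a Condorcet winner, and then $(A,B)$ is $(\frac1n,1-\frac1n)$ or $(1-\frac1n,\frac1n)$. This rule is therefore $2$-NM$_\lambda$ on $n$ teams exactly for $\lambda\ge n-2$. For three teams this gives $\lambda=1$. It is known that no $\lambda<1$ is feasible, and we recall the short argument, which uses a $3$-cycle, in Section~\ref{sec:cycle}. So the optimum for three teams is $1$, and the question is whether larger tournaments force a larger value. They do not.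

To define our rule it is convenient to allow arbitrary finite nonempty sets of teams; the restriction to the sets $[n]$ is a rule in the sense above. Let $D_T(v)$ be the set of teams that beat $v$ in $T$; we drop the subscript when $T$ is fixed. Let $\delta_v$ be the point mass at $v$, and let $T-v$ be the tournament with $v$ deleted. A distribution on $V\setminus\{v\}$ is regarded as a distribution on $V$ with mass $0$ at $v$.

\begin{definition}\label{def:rule}
The rule $r$ is defined by recursion on $n=|V|$. If $T$ has a Condorcet winner $w$, then $r(T)=\delta_w$; this covers $n\le2$. Otherwise $n\ge3$, every set $D_T(v)$ is nonempty, and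
\[
r(T)=\frac1n\sum_{v\in V}F_v(T),\qquad
F_v(T)=\begin{cases} r(T-v) & \text{if } |D_T(v)|\ge2,\\[2pt]
\tfrac12\delta_a+\tfrac12\, r(T-v) & \text{if } D_T(v)=\{a\}.\end{cases}
\]
\end{definition}

Thus $F_v(T)$ is the law of the winner when the team drawn in the first round is $v$. A drawn team never wins: either it is deleted, or it had a single loss and the title goes, with probability $\frac12$, to the team that inflicted it.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For $\lambda<1$, no Condorcet consistent rule is $2$-NM$_\lambda$. This already holds for rules on $n$ teams, for each fixed $n\ge3$.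
\item[(b)] The rule $r$ is Condorcet consistent and $2$-NM$_1$.
\end{enumerate}
The set of feasible $\lambda$ is exactly $[1,\infty)$. In particular the smallest feasible value is $\lambda=1$, and it is attained.
\end{theorem}

The rule $r$ has further properties. Call a nonempty set $S$ of teams \emph{dominant} if every member of $S$ beats every non-member. Any two dominant sets are nested, since teams $s\in S\setminus S'$ and $s'\in S'\setminus S$ would have to beat each other. The smallest dominant set is the \emph{top cycle} of $T$. We write $T[S]$ for the tournament induced on $S$.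

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For Condorcet consistent rules on exactly $n$ teams, the smallest $\lambda$ for which $2$-NM$_\lambda$ can hold is $1$ for every $n\ge3$, and $0$ for $n\le2$. Moreover, every Condorcet consistent $2$-NM$_1$ rule gives probability exactly $\frac13$ to each member of a $3$-cycle whose members beat all other teams.
\item[(b)] Under $r$, every flip satisfies $|A-B|\le\frac13$; that is, no pair can raise its joint winning probability by more than $\frac13$ by fixing its match. For each $n\ge3$, no Condorcet consistent rule on $n$ teams achieves a constant below $\frac13$.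
\item[(c)] If $S$ is a dominant set of $T$, then $r(T)=r(T[S])$. Moreover $r_x(T)>0$ if and only if $x$ belongs to the top cycle of $T$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:cycle} restates $2$-NM$_1$ as membership of $(A,B)$ in a convex cone and proves the lower bounds. Section~\ref{sec:deletion} explains the rule by showing how plain random deletion fails. The proof that $r$ works is an induction on the number of teams: Section~\ref{sec:near} treats flips that create a Condorcet winner, and Section~\ref{sec:flips} reduces all other flips to smaller ones. Section~\ref{sec:top} deals with the top cycle.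

\section{The cone $K$ and the dominant $3$-cycle}\label{sec:cycle}

Every flip $(T,i,j)$ has a \emph{reverse flip} $(T',j,i)$, which leads from $T'$ back to $T$. Its loss is $f_j(T')-f_j(T)=B$ and its gain is $f_i(T)-f_i(T')=A$. Hence $2$-NM$_\lambda$ holds if and only if every flip satisfies both $B\le(\lambda+1)A$ and $A\le(\lambda+1)B$. For $\lambda=1$ this says that every flip has $(A,B)\in K$, where
\[
K=\{(a,b)\in\mathbb R^2:\ a\le2b,\ b\le2a\}.
\]
We use three properties of $K$. It is a convex cone, that is, closed under sums and nonnegative multiples; this is what makes it compatible with a rule defined by averaging. It is symmetric under $(a,b)\mapsto(b,a)$, so a statement about a flip may be proved for the reverse flip instead. And it lies in the nonnegative quadrant, because $a\le2b\le4a$ gives $a\ge0$, and $b\ge0$ follows by symmetry.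

All lower bounds come from one tournament, in which three different flips each create a Condorcet winner.

\begin{proposition}\label{prop:lower}
Let $n\ge3$, let $T$ be a tournament on $n$ teams in which $1\to2\to3\to1$ and each of $1,2,3$ beats all other teams, and let $f$ be a Condorcet consistent rule on $n$ teams.
\begin{enumerate}
\item[(a)] If $f$ is $2$-NM$_\lambda$, then $\lambda\ge1$.
\item[(b)] If $f$ is $2$-NM$_1$, then $f_1(T)=f_2(T)=f_3(T)=\frac13$.
\item[(c)] One of the flips $(T,1,2)$, $(T,2,3)$, $(T,3,1)$ has $B-A\ge\frac13$.
\end{enumerate}
\end{proposition}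

\begin{proof}
Write $f_v=f_v(T)$ and $s=f_1+f_2+f_3\le1$. Reversing $1\to2$ makes $2$ a Condorcet winner, so by Condorcet consistency the flip $(T,1,2)$ has $(A,B)=(f_1,1-f_2)$. In the same way the other two flips have $(f_2,1-f_3)$ and $(f_3,1-f_1)$.

(a) Condition \eqref{eq:nm} gives $1-f_2\le(\lambda+1)f_1$, $1-f_3\le(\lambda+1)f_2$ and $1-f_1\le(\lambda+1)f_3$. The sum of these is $3-s\le(\lambda+1)s$. Since $3-s>0$, we have $s>0$, and $\lambda+1\ge3/s-1\ge2$.

(b) For $\lambda=1$ the sum reads $3-s\le2s$. This forces $s=1$, so the sum is an equality, and then so is each of the three inequalities: $f_2=1-2f_1$, $f_3=1-2f_2$, $f_1=1-2f_3$. Substituting, $f_3=4f_1-1$ and $f_1=3-8f_1$. Hence $f_1=\frac13$, and then $f_2=f_3=\frac13$.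

(c) The three values of $B-A$ are $1-f_1-f_2$, $1-f_2-f_3$ and $1-f_3-f_1$. Their sum is $3-2s\ge1$.
\end{proof}

By part (b) there is no room to spare at $\lambda=1$: the three flips of the cycle must have $(A,B)=(\frac13,\frac23)$, which lies on the boundary of $K$.

\section{Random deletion and its repair}\label{sec:deletion}

To see where Definition~\ref{def:rule} comes from, we let the probability $\frac12$ vary. For $\beta\in[0,1]$ define $r^\beta$ by the same recursion, but with $F_v(T)=\beta\delta_a+(1-\beta)r^\beta(T-v)$ when $D_T(v)=\{a\}$. Then $r=r^{1/2}$, and $r^0$ is \emph{plain deletion}: while there is no Condorcet winner, delete a uniformly random team.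

\begin{lemma}\label{lem:basic}
For every $\beta\in[0,1]$, the map $r^\beta$ is a Condorcet consistent rule, and it is anonymous: if $\varphi$ is an isomorphism from $T$ to $U$, then $r^\beta_{\varphi(x)}(U)=r^\beta_x(T)$ for every team $x$ of $T$.
\end{lemma}

\begin{proof}
Condorcet consistency is the first clause of the definition. The rest is induction on $n$. An average of probability distributions is a probability distribution. An isomorphism $\varphi$ maps a Condorcet winner to a Condorcet winner, maps $D_T(v)$ onto $D_U(\varphi(v))$, and restricts to an isomorphism from $T-v$ to $U-\varphi(v)$; so it carries $F_v(T)$ to $F_{\varphi(v)}(U)$.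
\end{proof}

In particular $r^\beta$ is uniform on the $3$-cycle, because rotation is an automorphism.

Plain deletion is attractive because it fits the cone $K$. Take a flip $(T,i,j)$ on $n$ teams in which neither $T$ nor $T'$ has a Condorcet winner. Deleting $i$ or $j$ leaves the same tournament on both sides, and deleting any other team $v$ leaves the flip $(T-v,i,j)$, with loss and gain $(A_v,B_v)$. Under $r^0$ this gives $n(A,B)=\sum_{v\ne i,j}(A_v,B_v)$, so $(A,B)\in K$ provided that all flips on $n-1$ teams lie in $K$. If $r^0$ violates $2$-NM$_1$, then a violating flip with the fewest teams has a Condorcet winner in $T$ or in $T'$. Violations of this kind do occur.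

\begin{example}\label{ex:plain}
For $n\ge3$ let $Q_n$ be the tournament on $[n]$ with $a\to b$ for all $a<b$, except that $n\to1$. It has no Condorcet winner, and reversing $n\to1$ makes $1$ a Condorcet winner. With $x_n=r^0_1(Q_n)$ and $y_n=r^0_n(Q_n)$, the flip $(Q_n,n,1)$ has $(A,B)=(y_n,1-x_n)$ under $r^0$. The tournament $Q_3$ is the $3$-cycle, so $x_3=y_3=\frac13$. Let $n\ge4$. Deleting $n$ makes $1$ a Condorcet winner, deleting $1$ makes $2$ a Condorcet winner, and deleting any of the other $n-2$ teams leaves a copy of $Q_{n-1}$ with $1$ first and $n$ last. Thus $nx_n=1+(n-2)x_{n-1}$ and $ny_n=(n-2)y_{n-1}$, and induction gives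
\[
x_n=\frac12-\frac1{n(n-1)},\qquad y_n=\frac2{n(n-1)},\qquad \frac BA=\frac{n(n-1)}4+\frac12 .
\]
The ratio is $2$ for $n=3$, it is $\frac72$ for $n=4$, and it is unbounded. Plain deletion is not $2$-NM$_\lambda$ for any finite $\lambda$.
\end{example}

For this flip the inequality $B\le2A$ reads $2r_n+r_1\ge1$. When team $1$ is deleted, the title passes to team $2$ and the quantity $2p_n+p_1$ receives nothing. Team $n$ is the only team that stands between $1$ and a certain win, so it must itself win often enough that throwing the match is not worthwhile; plain deletion gives it no credit for this. The repair is to pay a bonus $\beta$ to the conqueror of a drawn team with a single loss. Four teams already show that the bonus can be neither too small nor too large.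

\begin{example}\label{ex:four}
In $Q_4$ we have $D(1)=\{4\}$, $D(2)=\{1\}$, $D(3)=\{1,2\}$, $D(4)=\{2,3\}$. Deleting $2$ or $3$ leaves a $3$-cycle. Writing $u_S$ for the uniform distribution on $S$, we get for $r^\beta$
\[
F_1=\beta\delta_4+(1-\beta)\delta_2,\quad F_2=\beta\delta_1+(1-\beta)u_{\{1,3,4\}},\quad F_3=u_{\{1,2,4\}},\quad F_4=\delta_1 ,
\]
so $q=r^\beta(Q_4)$ is given by
\[
4q=\Bigl(\tfrac53+\tfrac23\beta,\ \tfrac43-\beta,\ \tfrac13-\tfrac13\beta,\ \tfrac23+\tfrac23\beta\Bigr).
\]
For the flip $(Q_4,4,1)$ we need $2q_4+q_1\ge1$, that is $3+2\beta\ge4$, or $\beta\ge\frac12$. For the flip $(Q_4,1,3)$, the tournament $T'$ is a copy of $Q_4$ in which the teams $2,3,4,1$ take the places $1,2,3,4$. So $A=q_1-q_4=\frac14$ and $B=q_2-q_3=\frac14(1-\frac23\beta)$, and $A\le2B$ holds if and only if $\beta\le\frac34$. For $\beta=\frac12$ we obtain $r(Q_4)=(\frac12,\frac5{24},\frac1{24},\frac14)$; the first flip has $(A,B)=(\frac14,\frac12)$, on the boundary of $K$, and the second has $(\frac14,\frac16)$.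
\end{example}

From now on $\beta=\frac12$, the smallest value that the example allows, and $A$, $B$ refer to the rule $r$. The bonus has a price. Whether it is paid depends on $|D(v)|$, and a flip changes this number for $v=i$ and $v=j$. The draws of $i$ and $j$ no longer cancel, and the averaging identity acquires two extra terms that may lie outside $K$. To absorb them we need more than $(A,B)\in K$ for the flips that create a Condorcet winner.

\section{Near pairs}\label{sec:near}

An ordered pair of teams $(i,j)$ is a \emph{near pair} of $T$ if $D_T(j)=\{i\}$: team $j$ has one loss, and it is to $i$. Equivalently, $i\to j$ and reversing this match makes $j$ a Condorcet winner. We record four facts about a near pair $(i,j)$.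
\begin{enumerate}
\item[(N1)] If $T$ has a Condorcet winner, it is $i$. Indeed it is not $j$, so it beats $j$ and belongs to $D(j)$.
\item[(N2)] For $v\ne i,j$, the pair $(i,j)$ is a near pair of $T-v$.
\item[(N3)] Team $j$ is a Condorcet winner of $T-i$, so $r(T-i)=\delta_j$.
\item[(N4)] For $v\ne i,j$ we have $j\in D(v)$, so either $|D(v)|\ge2$ or $D(v)=\{j\}$. The second case occurs for at most one $v$, because of two such teams the loser of their match would have a second loss.
\end{enumerate}

\begin{lemma}\label{lem:near}
If $(i,j)$ is a near pair of $T$, then
\[
\text{\rm(a)}\ \ 2r_i(T)+r_j(T)\ge1,\qquad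
\text{\rm(b)}\ \ r_i(T)+2r_j(T)\le\tfrac32,\qquad
\text{\rm(c)}\ \ r_i(T)+r_j(T)\ge\tfrac23 .
\]
\end{lemma}

\begin{proof}
For a distribution $p$ put $L(p)=2p_i+p_j$, $W(p)=p_i+2p_j$ and $M(p)=p_i+p_j$. These are linear and nonnegative. We use induction on the number $n$ of teams. If $T$ has a Condorcet winner, which is the case when $n=2$, then $r(T)=\delta_i$ by (N1), and $L=2$, $W=1$, $M=1$.

Suppose that $T$ has no Condorcet winner. Then $r(T)$ is the average of the distributions $F_v=F_v(T)$, so we have to show
\[
\sum_vL(F_v)\ge n,\qquad \sum_vW(F_v)\le\tfrac32n,\qquad \sum_vM(F_v)\ge\tfrac23n .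
\]
The $F_v$ have the following form.
\begin{itemize}
\item $F_j=\frac12\delta_i+\frac12r(T-j)$.
\item For $v\ne i,j$, by (N4), $F_v=r(T-v)$ if $|D(v)|\ge2$ and $F_v=\frac12\delta_j+\frac12r(T-v)$ otherwise. By (N2) the induction hypothesis applies to $T-v$.
\item By (N3), $F_i=\delta_j$ if $|D(i)|\ge2$, and $F_i=\frac12\delta_m+\frac12\delta_j$ if $D(i)=\{m\}$. Here $m\ne j$ because $i\to j$.
\item If $D(i)=\{m\}$, then $i$ is a Condorcet winner of $T-m$, so $F_m=\delta_i$ or $F_m=\frac12\delta_j+\frac12\delta_i$.
\end{itemize}
For the lower bounds (a) and (c), the delicate case is $D(i)=\{m\}$, where the draw of $i$ pays a bonus to the outsider $m$. The last item shows that the draw of $m$ makes up for it.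

(a) The bonus gives $L(F_j)\ge\frac12L(\delta_i)=1$. For $v\ne i,j$ we have $L(F_v)\ge1$ in the first case by induction, and $L(F_v)\ge\frac12+\frac12=1$ in the second. If $|D(i)|\ge2$, then $L(F_i)=1$ and all $n$ terms are at least $1$. If $D(i)=\{m\}$, then $L(F_i)=\frac12$ and $L(F_m)\in\{2,\frac32\}$, so these two terms add up to at least $2$, and the other $n-2$ terms are at least $1$.

(c) We have $M(F_j)\ge\frac12$. For $v\ne i,j$ we have $M(F_v)\ge\frac23$ in the first case and $M(F_v)\ge\frac12+\frac12\cdot\frac23>\frac23$ in the second. If $|D(i)|\ge2$, then $M(F_i)=1$ and the sum is at least $1+\frac12+\frac23(n-2)>\frac23n$. If $D(i)=\{m\}$, then $M(F_i)=\frac12$ and $M(F_m)=1$, and the sum is at least $\frac12+\frac12+1+\frac23(n-3)=\frac23n$.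

(b) We have $W(F_i)\le2$, as for any distribution, and $W(F_j)=\frac12+\frac12r_i(T-j)\le1$, since $r(T-j)$ puts no mass on $j$. For $v\ne i,j$ with $|D(v)|\ge2$, induction gives $W(F_v)\le\frac32$. If every $v\ne i,j$ is of this kind, the sum is at most $2+1+\frac32(n-2)=\frac32n$. Otherwise, by (N4), there is exactly one team $k\ne i,j$ with $D(k)=\{j\}$. Its draw pays a bonus to $j$, and $W(F_k)\le\frac12\cdot2+\frac12\cdot\frac32=\frac74$. On the other hand $k$ is a Condorcet winner of $T-j$, so $r_i(T-j)=0$ and $W(F_j)=\frac12$. The sum is at most $2+\frac12+\frac74+\frac32(n-3)<\frac32n$.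
\end{proof}

In the language of flips the three inequalities locate $(A,B)$ inside $K$.

\begin{corollary}\label{cor:create}
Let $(T,i,j)$ be a flip such that $j$ is a Condorcet winner of $T'$. Then $(A,B)=(r_i(T),1-r_j(T))$, and
\[
B\le2A,\qquad 2B-A\ge\tfrac12,\qquad 0\le B-A\le\tfrac13 .
\]
In particular $(A,B)\in K$.
\end{corollary}

\begin{proof}
We have $r(T')=\delta_j$, which gives the formula for $(A,B)$, and $(i,j)$ is a near pair of $T$. Substituting $r_i(T)=A$ and $r_j(T)=1-B$ in parts (a), (b), (c) of Lemma~\ref{lem:near} gives $B\le2A$, $2B-A\ge\frac12$ and $B-A\le\frac13$. Finally $B-A=1-r_i(T)-r_j(T)\ge0$.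
\end{proof}

The bound $B\le2A$ is the one that plain deletion violates, and it is tight for the $3$-cycle and for $(Q_4,4,1)$. The bound $2B-A\ge\frac12$ says that such a flip keeps a fixed distance from the other side $a=2b$ of the cone. This slack pays for the extra terms.

\section{Flips without a Condorcet winner}\label{sec:flips}

Throughout this section, until Proposition~\ref{prop:all}, $(T,i,j)$ is a flip on $n$ teams such that neither $T$ nor $T'$ has a Condorcet winner. Put
\[
X=D_{T'}(j)=D_T(j)\setminus\{i\},\qquad Y=D_T(i)=D_{T'}(i)\setminus\{j\}.
\]
These are subsets of $V\setminus\{i,j\}$, and they are nonempty because $j$ is not a Condorcet winner of $T'$ and $i$ is not one of $T$. For $v\ne i,j$ we have $D_T(v)=D_{T'}(v)$; let $c_v=1$ if this set has at least two elements and $c_v=\frac12$ if it has one, and let $(A_v,B_v)$ be the loss and gain of the flip $(T-v,i,j)$. Finally let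
\[
\rho=r_i(T-j),\qquad\sigma=r_j(T-i),
\]
and note that $T-j=T'-j$ and $T-i=T'-i$. Passing to the reverse flip exchanges $A$ with $B$, $A_v$ with $B_v$, $X$ with $Y$ and $\rho$ with $\sigma$, and leaves $c_v$ unchanged.

\begin{lemma}[flip formula]\label{lem:formula}
\begin{equation}\label{eq:flip}
n(A,B)=\sum_{v\ne i,j}c_v(A_v,B_v)+\mathbf 1_{|X|=1}\bigl(\tfrac12\rho,0\bigr)+\mathbf 1_{|Y|=1}\bigl(0,\tfrac12\sigma\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Both $r(T)$ and $r(T')$ are averages over the drawn team $v$, so $n(A,B)$ is the sum over $v$ of the contributions $\bigl(F_v(T)_i-F_v(T')_i,\ F_v(T')_j-F_v(T)_j\bigr)$.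

Let $v\ne i,j$. If a bonus is paid, it is paid to the same team on both sides and cancels. Hence $F_v(T)-F_v(T')=c_v\bigl(r(T-v)-r(T'-v)\bigr)$, and the contribution is $c_v(A_v,B_v)$.

Let $v=j$. Since $|D_T(j)|=|X|+1\ge2$, we have $F_j(T)=r(T-j)$. If $|X|\ge2$, then also $F_j(T')=r(T-j)$, and the contribution is $0$. If $X=\{k\}$, then $F_j(T')=\frac12\delta_k+\frac12r(T-j)$ with $k\ne i,j$. The mass at $i$ drops from $\rho$ to $\frac12\rho$, the mass at $j$ is $0$ on both sides, and the contribution is $(\frac12\rho,0)$.

Let $v=i$. Since $|D_{T'}(i)|=|Y|+1\ge2$, we have $F_i(T')=r(T-i)$. If $|Y|\ge2$, the contribution is $0$. If $Y=\{m\}$, then $F_i(T)=\frac12\delta_m+\frac12r(T-i)$ with $m\ne i,j$, and the contribution is $(0,\frac12\sigma)$.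
\end{proof}

By induction the terms $c_v(A_v,B_v)$ will lie in $K$. The extra terms lie on the coordinate axes, hence outside $K$ unless they vanish, and each must be grouped with a term that has room for it. The term $(\frac12\rho,0)$ pushes toward the side $a=2b$, and it appears only when $X=\{k\}$. In that case $j$ is a Condorcet winner of $T'-k$, so the flip $(T-k,i,j)$ falls under Corollary~\ref{cor:create} and has slack on exactly that side.

\begin{example}\label{ex:group}
Take the flip $(Q_4,1,3)$ of Example~\ref{ex:four}, so $i=1$, $j=3$, $X=\{2\}$, $Y=\{4\}$. For $v=2$ we have $c_2=\frac12$; $T-2$ is a $3$-cycle and $3$ wins $T'-2$, so $(A_2,B_2)=(\frac13,\frac23)$. Also $T-3$ is a $3$-cycle, so $\rho=\frac13$. The first group is $\frac12(\frac13,\frac23)+(\frac16,0)=(\frac13,\frac13)\in K$. For $v=4$ we have $c_4=1$; team $1$ wins $T-4$ and $T'-4$ is a $3$-cycle, so $(A_4,B_4)=(\frac23,\frac13)$. Team $2$ wins $T-1$, so $\sigma=0$. The second group is $(\frac23,\frac13)\in K$. The total is $4(A,B)=(1,\frac23)$, in agreement with Example~\ref{ex:four}. The second group lies on the side $a=2b$ and could not have absorbed $(\frac16,0)$, so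 the choice of partner matters.
\end{example}

\begin{lemma}[absorption]\label{lem:absorb}
\begin{enumerate}
\item[(a)] If $X=\{k\}$, then $c_k(A_k,B_k)+(\frac12\rho,0)\in K$.
\item[(b)] If $Y=\{m\}$, then $c_m(A_m,B_m)+(0,\frac12\sigma)\in K$.
\item[(c)] If $X=Y=\{k\}$, then $c_k(A_k,B_k)+(\frac12\rho,\frac12\sigma)\in K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Corollary~\ref{cor:create}, applied to the flip $(T-k,i,j)$, gives
\[
A_k=r_i(T-k),\qquad A_k\le B_k\le2A_k,\qquad 2B_k-A_k\ge\tfrac12 .
\]
One of the two inequalities defining $K$ follows at once: $c_kB_k\le2c_kA_k\le2(c_kA_k+\frac12\rho)$. The other is $c_kA_k+\frac12\rho\le2c_kB_k$, which we write as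
\begin{equation}\label{eq:absorb}
\rho\le2c_k(2B_k-A_k).
\end{equation}
If $c_k=1$, the right side is at least $1$, and $\rho\le1$. If $c_k=\frac12$, the right side is $2B_k-A_k$, which is only known to be at least $\frac12$, so we need more information on $\rho$. It comes from the fact that $k$ has a single loss: $D_T(k)=\{a\}$, where $a\ne j$ because $k\to j$.

Suppose $a\ne i$. Then $(a,k)$ is a near pair of $T-j$, and $i\notin\{a,k\}$. Let $p=r(T-j)$. Lemma~\ref{lem:near}(a) gives $2p_a+p_k\ge1$, so $p_i\le1-p_a-p_k\le p_a$. Hence $2\rho=2p_i\le p_i+p_a\le1$, and $\rho\le\frac12\le2B_k-A_k$.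

Suppose $a=i$. Then $D_T(j)=\{i,k\}$ and $D_T(k)=\{i\}$, so in $T$ both $j$ and $k$ lose to $i$ and beat every team outside $\{i,j,k\}$. The map that sends $j$ to $k$ and fixes all other teams is therefore an isomorphism from $T-k$ to $T-j$. By anonymity (Lemma~\ref{lem:basic}), $\rho=r_i(T-j)=r_i(T-k)=A_k$. Since $A_k\le B_k$, we get $2B_k-A_k\ge A_k=\rho$. This proves \eqref{eq:absorb} in all cases.

(b) This is part (a) for the reverse flip, with the two coordinates exchanged.

(c) Here one term has to absorb both extra terms. Team $i$ is a Condorcet winner of $T-k$ and team $j$ is one of $T'-k$, so $A_k=B_k=1$ and the vector in question is $(c_k+\frac12\rho,\,c_k+\frac12\sigma)$. Since $c_k\ge\frac12$ and $\rho,\sigma\in[0,1]$, both coordinates lie in the interval $[c_k,2c_k]$, so each is at most twice the other.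
\end{proof}

\begin{proposition}\label{prop:all}
Under the rule $r$, every flip satisfies $(A,B)\in K$ and $|A-B|\le\frac13$.
\end{proposition}

\begin{proof}
We use induction on the number $n\ge2$ of teams. Both claims are unchanged when a flip is replaced by its reverse.

Suppose first that $T$ or $T'$ has a Condorcet winner $w$, as is always the case for $n=2$. If $w\ne i,j$, the flip does not touch the matches of $w$, so $r(T)=r(T')=\delta_w$ and $A=B=0$. Otherwise either $w=j$ is a Condorcet winner of $T'$ or $w=i$ is a Condorcet winner of $T$, since $j$ loses to $i$ in $T$ and $i$ loses to $j$ in $T'$. Corollary~\ref{cor:create}, applied to the flip in the first case and to the reverse flip in the second, gives both claims.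

Now suppose that neither tournament has a Condorcet winner, so that \eqref{eq:flip} holds. By induction $(A_v,B_v)\in K$ and $|A_v-B_v|\le\frac13$ for all $v\ne i,j$. If $X=Y=\{k\}$, group both extra terms with the term $v=k$ and use Lemma~\ref{lem:absorb}(c). In every other case, group $(\frac12\rho,0)$, if present, with the term $v=k$ where $X=\{k\}$, and group $(0,\frac12\sigma)$, if present, with the term $v=m$ where $Y=\{m\}$; if both are present then $k\ne m$, so no term is used twice, and parts (a) and (b) of Lemma~\ref{lem:absorb} apply. Thus $n(A,B)$ is a sum of elements of $K$, and $(A,B)\in K$.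

For the second claim, subtract the coordinates in \eqref{eq:flip}. The $n-2$ main terms contribute at most $\frac13$ each in absolute value, since $c_v\le1$. The extra terms contribute a number in $[0,\frac12]$ and a number in $[-\frac12,0]$, whose sum has absolute value at most $\frac12$. Hence $n|A-B|\le\frac{n-2}3+\frac12\le\frac n3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is Proposition~\ref{prop:lower}(a). The rule $r$ is Condorcet consistent by Lemma~\ref{lem:basic} and $2$-NM$_1$ by Proposition~\ref{prop:all}, which proves (b). Since $K$ lies in the nonnegative quadrant, every flip has $A\ge0$, so $B\le2A\le(\lambda+1)A$ for all $\lambda\ge1$. Thus every $\lambda\ge1$ is feasible, and by (a) no $\lambda<1$ is.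
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a) and (b)]
For $n\ge3$, the restriction of $r$ to $n$ teams is $2$-NM$_1$, and Theorem~\ref{thm:main}(a) excludes $\lambda<1$. For $n=2$ the only Condorcet consistent rule selects the winner of the match and has $A=B=1$, and for $n=1$ there are no flips; in both cases $\lambda=0$ works. The statement about the $3$-cycle is Proposition~\ref{prop:lower}(b). In part (b), the upper bound is contained in Proposition~\ref{prop:all}, where $B-A$ is the change in the joint winning probability of $i$ and $j$, and the lower bound is Proposition~\ref{prop:lower}(c).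
\end{proof}

\section{The top cycle}\label{sec:top}

A tournament is \emph{strong} if every team can be reached from every other along a directed path. A strong tournament on two or more teams has no Condorcet winner, since such a team could not be reached; in particular no tournament on two teams is strong, and the only strong tournament on three teams is the $3$-cycle. The top cycle $C$ of any tournament $T$ induces a strong tournament. To see this, fix $x\in C$ and let $R\ni x$ be the set of teams of $C$ from which $x$ can be reached inside $C$. A team in $C\setminus R$ beats no member of $R$, so every member of $R$ beats all of $C\setminus R$, as well as all teams outside $C$. Thus $R$ is dominant, and $R=C$ by minimality. We also use Moon's theorem~\cite{Moon}: in a strong tournament on $n\ge3$ teams, every team lies on a directed cycle of each length $3,\dots,n$.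

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
We prove $r(T)=r(T[S])$ by induction on $n$. For $S=V$ there is nothing to prove. If $T$ has a Condorcet winner $w$, then $w\in S$, because non-members lose to the members of $S$; so $w$ is a Condorcet winner of $T[S]$ and both sides equal $\delta_w$.

Suppose that $T$ has no Condorcet winner. Then $T[S]$ has none, since such a team would beat every team of $T$; hence $|S|\ge3$ and $|S|\,r(T[S])=\sum_{v\in S}F_v(T[S])$. For $v\notin S$ we have $D_T(v)\supseteq S$, so no bonus is paid; as $S$ is dominant in $T-v$, induction gives $F_v(T)=r(T-v)=r(T[S])$. For $v\in S$ we have $D_T(v)=D_{T[S]}(v)$, and $S\setminus\{v\}$ is dominant in $T-v$, so induction gives $r(T-v)=r(T[S]-v)$ and therefore $F_v(T)=F_v(T[S])$. Summing over all $v$,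
\[
n\,r(T)=(n-|S|)\,r(T[S])+|S|\,r(T[S])=n\,r(T[S]).
\]

Taking $S=C$, the top cycle, we see that $r(T)=r(T[C])$ vanishes outside $C$. It remains to show that $r_x(U)>0$ for every team $x$ of a strong tournament $U$, which we do by induction on the number $n$ of its teams. For $n=1$ the probability is $1$, the case $n=2$ does not occur, and for $n=3$ the probability is $\frac13$. Let $n\ge4$. The induction needs a team $v\ne x$ whose deletion leaves a strong tournament. By Moon's theorem $x$ lies on a directed cycle of length $n-1$. Let $v$ be the team that this cycle omits. The cycle passes through all teams of $U-v$, so $U-v$ is strong and $r_x(U-v)>0$. Since $U$ has no Condorcet winner and $F_v(U)$ gives weight at least $\frac12$ to $r(U-v)$, we get $r_x(U)\ge\frac1{2n}r_x(U-v)>0$.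
\end{proof}

\begin{thebibliography}{9}

\bibitem{Moon}
J.~W. Moon, \emph{On subtournaments of a tournament}, Canad. Math. Bull. \textbf{9} (1966).

\bibitem{PSW}
David Pennock, Daniel Schoepflin, and Kangning Wang, \emph{Strategyproof Tournament Rules for Teams with a Constant Degree of Selfishness}, arXiv:2512.05235 (2025).

\end{thebibliography}
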